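
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}

\title{The second mixed Dirichlet--Neumann eigenvalue of the disk:\\ one Neumann window or two}


\begin{abstract}
Impose Dirichlet conditions on finitely many boundary arcs of the unit disk, of total length $\ell\in(0,2\pi)$, and Neumann conditions on the rest of the circle. It was conjectured that the second eigenvalue is smallest when the Dirichlet part consists of two equal arcs placed symmetrically. We show that this is false for $\ell$ close to $2\pi$: there a single Dirichlet arc gives a strictly smaller second eigenvalue, and we compute the leading term of the difference. We also show that for every $\ell$ the minimum is attained and all minimizers lie in an explicit one-parameter family; that the single arc is the unique minimizer when $\ell$ is close to $2\pi$; and that the conjectured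 configuration is the unique minimizer when $\ell$ is small.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathcal B\subset\mathbb R^2$ be the unit disk and fix $\ell\in(0,2\pi)$. Let $\mathcal F_\ell$ be the family of sets $\Gamma\subset\partial\mathcal B$ that are unions of finitely many pairwise disjoint open arcs of total length $\ell$. We call $\Gamma$ the Dirichlet part and $N=\partial\mathcal B\setminus\overline\Gamma$ the Neumann part, and we consider the mixed (Zaremba) eigenvalue problem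
\[
-\Delta u=\lambda u\ \text{ in }\mathcal B,\qquad u=0\ \text{ on }\Gamma,\qquad \frac{\partial u}{\partial n}=0\ \text{ on }N ,
\]
in the weak sense on $\{u\in H^1(\mathcal B):u=0\text{ on }\Gamma\}$. Its eigenvalues $0<\lambda_1(\Gamma)\le\lambda_2(\Gamma)\le\cdots$ are counted with multiplicity. They are the squared frequencies of a membrane that is clamped along $\Gamma$ and free along $N$. How should the clamps be distributed along the rim, if their total length is prescribed, to make a given frequency as low as possible?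

For $n\ge1$ the \emph{uniform $n$-partition} $\Gamma_n\in\mathcal F_\ell$ consists of $n$ open arcs of length $\ell/n$ that alternate with $n$ Neumann arcs of length $(2\pi-\ell)/n$, so that $\Gamma_n$ is invariant under rotation by $2\pi/n$. It is unique up to rotation. The following conjecture is posed in \cite{Legendre}.

\begin{conjecture}
For every $\ell\in(0,2\pi)$ and every $\Gamma\in\mathcal F_\ell$ one has $\lambda_2(\Gamma_2)\le\lambda_2(\Gamma)$.
\end{conjecture}

The guess is natural. A second eigenfunction is orthogonal to the positive first one, so it has a positive and a negative part. Each part would like as much free boundary as possible, and sharing the free boundary equally looks fair. The limit $\ell\to0$ supports this. For the free membrane the second eigenvalue is $(j'_{1,1})^2$, with eigenfunction $J_1(j_{1,1}'r)\cos\theta$ up to rotation; its nodal diameter meets the circle at the two points $(0,\pm1)$, and two short clamps placed there, which is $\Gamma_2$, hardly disturb it.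

The other end of the range tells a different story. Write
\[
\varepsilon=2\pi-\ell,\qquad \Lambda=j_{1,1}^2\approx14.68 .
\]
When $\varepsilon=0$ the second eigenvalue is the double Dirichlet eigenvalue $\Lambda$, with eigenfunctions $J_1(j_{1,1}r)\cos(\theta-\theta_0)$. A short Neumann arc, a \emph{window}, lowers it, and the question is by how much. Near a window of length $w$ we may replace the disk by a half plane, on which the eigenfunction looks like $s$ times the distance to the boundary, with $s=|\partial_nu|$. Section~\ref{sec:window} computes the energy released by the window: it is $\frac\pi8w^2s^2$, \emph{quadratic} in $w$. For quadratic gains sharing is bad: one window of length $\varepsilon$ gives $\varepsilon^2$, two windows of length $\varepsilon/2$ give $2(\varepsilon/2)^2=\varepsilon^2/2$. This is why the conjecture fails for $\ell$ close to $2\pi$.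

\subsection{Results}

For $a,b\ge0$ with $a+b=\varepsilon$ let
\[
N_{a,b}=\{|\theta|<a/2\}\cup\{|\theta-\pi|<b/2\},
\]
and let $\Gamma_{a,b}$ be the interior of its complement in $\partial\mathcal B$ (Figure~\ref{fig:family}). Up to rotation, $\Gamma_{\varepsilon,0}=\Gamma_1$ and $\Gamma_{\varepsilon/2,\varepsilon/2}=\Gamma_2$. For $a,b>0$ the set $\Gamma_{a,b}$ consists of two arcs of length $\ell/2$. Since $N_{a,b}$ is symmetric under $\theta\mapsto-\theta$, we may restrict the eigenvalue problem to functions that are even in $\theta$; the eigenvalues of this restriction carry the superscript ``ev''.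

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\begin{scope}
\draw[line width=2.2pt] (30:1) arc (30:330:1);
\draw[dashed] (-30:1) arc (-30:30:1);
\node at (0,0) {$\Gamma_{\varepsilon,0}=\Gamma_1$};
\end{scope}
\begin{scope}[xshift=3.4cm]
\draw[line width=2.2pt] (15:1) arc (15:165:1);
\draw[line width=2.2pt] (195:1) arc (195:345:1);
\draw[dashed] (-15:1) arc (-15:15:1);
\draw[dashed] (165:1) arc (165:195:1);
\node at (0,0) {$\Gamma_{\varepsilon/2,\varepsilon/2}=\Gamma_2$};
\end{scope}
\begin{scope}[xshift=6.8cm]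
\draw[line width=2.2pt] (20:1) arc (20:170:1);
\draw[line width=2.2pt] (190:1) arc (190:340:1);
\draw[dashed] (-20:1) arc (-20:20:1);
\draw[dashed] (170:1) arc (170:190:1);
\node at (0,0) {$\Gamma_{a,b}$};
\node at (1.2,0) {$a$};
\node at (-1.2,0) {$b$};
\end{scope}
\end{tikzpicture}
\caption{Three Dirichlet parts of the same total length. Thick arcs are Dirichlet, dashed arcs are Neumann. In $\Gamma_{a,b}$ the Neumann arcs have lengths $a$ and $b$, with $a+b=\varepsilon=2\pi-\ell$, and are centered at $\theta=0$ and $\theta=\pi$.}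
\label{fig:family}
\end{figure}

\begin{theorem}\label{thm:disproof}
As $\varepsilon=2\pi-\ell\to0$,
\[
\lambda_2(\Gamma_1)=\Lambda\Big(1-\frac{\varepsilon^2}4\Big)+O(\varepsilon^3),\qquad
\lambda_2(\Gamma_2)=\Lambda\Big(1-\frac{\varepsilon^2}8\Big)+O(\varepsilon^3).
\]
Hence $\lambda_2(\Gamma_1)<\lambda_2(\Gamma_2)$ for all $\ell<2\pi$ close enough to $2\pi$, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:reduction}
For every $\ell\in(0,2\pi)$ and $\Gamma\in\mathcal F_\ell$ there are $a,b\ge0$, $a+b=\varepsilon$, with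
\[
\lambda_2(\Gamma)\ge\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda_2(\Gamma_{a,b}).
\]
The minimum of $\lambda_2$ over $\mathcal F_\ell$ is attained. Every minimizer equals, up to a rotation and finitely many points, some $\Gamma_{a,b}$ with $\lambda_2(\Gamma_{a,b})=\lambda_2^{ev}(\Gamma_{a,b})$.
\end{theorem}

\begin{theorem}\label{thm:large}
There is $\ell_1<2\pi$ such that for $\ell\in(\ell_1,2\pi)$ the minimizer of $\lambda_2$ over $\mathcal F_\ell$ is $\Gamma_1$, unique up to rotation and finitely many points.
\end{theorem}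

\begin{theorem}\label{thm:small}
There is $\ell_0>0$ such that for $\ell\in(0,\ell_0)$ the minimizer of $\lambda_2$ over $\mathcal F_\ell$ is $\Gamma_2$, unique up to rotation and finitely many points.
\end{theorem}

So the conjectured configuration is optimal at one end of the range of $\ell$ and not at the other. We do not determine which $\Gamma_{a,b}$ is optimal for intermediate $\ell$.

Theorem~\ref{thm:disproof} is proved in Sections~\ref{sec:setting}--\ref{sec:disproof} and does not use the rest. Theorem~\ref{thm:reduction} is proved in Section~\ref{sec:reduction} by symmetrization and polarization. For Theorems~\ref{thm:large} and~\ref{thm:small} it then remains to compare the members of the one-parameter family with $\Gamma_{\varepsilon,0}$ and with $\Gamma_{\varepsilon/2,\varepsilon/2}$, respectively; this is done in Sections~\ref{sec:large} and~\ref{sec:small}.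

\section{Setting}\label{sec:setting}

\subsection{Spaces and eigenvalues}

Rearrangements do not preserve the class of finite unions of arcs, so we allow arbitrary measurable Neumann parts. Functions are real-valued unless the context shows otherwise. For measurable $M\subset\partial\mathcal B$ let
\[
X_M=\{f\in H^{1/2}(\partial\mathcal B;\mathbb R):f=0\text{ a.e.\ off }M\},\qquad
V_M=\{u\in H^1(\mathcal B):u|_{\partial\mathcal B}\in X_M\},
\]
where $u|_{\partial\mathcal B}$ is the trace. $V_M$ is a closed subspace of $H^1(\mathcal B)$ that contains $H^1_0(\mathcal B)$. Let $\lambda_k(M)$ be the eigenvalues of $\int|\nabla u|^2$ on $V_M$ relative to $\int u^2$. If $\Gamma\in\mathcal F_\ell$ has Neumann part $N$, then $\Gamma$ and $\partial\mathcal B\setminus N$ differ by finitely many points, so $\lambda_k(\Gamma)=\lambda_k(N)$. Put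
\[
Q_\lambda(u)=\int_{\mathcal B}|\nabla u|^2-\lambda u^2 .
\]
By the min--max principle,
\begin{equation}\label{eq:minmax}
\lambda_k(M)<\lambda\iff Q_\lambda\text{ is negative definite on some $k$-dimensional subspace of }V_M .
\end{equation}
If $M$ is symmetric under $y\mapsto-y$ (that is, $\theta\mapsto-\theta$), let $V_M^{ev}$ be the subspace of functions even in $y$ and $\lambda_k^{ev}(M)$ its eigenvalues. Then \eqref{eq:minmax} holds in the even sector too, and $\lambda_2^{ev}(M)\ge\lambda_2(M)$.

\emph{First eigenfunctions.} If $u\in V_M$, then $|u|\in V_M$ with the same Rayleigh quotient. So if $u$ is a first eigenfunction, $|u|$ is one as well; it satisfies $-\Delta|u|=\lambda_1|u|\ge0$ in $\mathcal B$ and is positive there by the strong maximum principle. Hence first eigenfunctions do not change sign, $\lambda_1(M)$ is simple, and for symmetric $M$ the first eigenfunction is even.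

We use the zeros $j_{0,1}\approx2.405$, $j_{1,1}\approx3.832$, $j_{2,1}\approx5.136$, $j_{0,2}\approx5.520$ of Bessel functions and $j'_{1,1}\approx1.841$, $j'_{2,1}\approx3.054$ of their derivatives. The two lowest distinct Dirichlet eigenvalues of $\mathcal B$ are $j_{0,1}^2\approx5.78$ (simple, eigenfunction $J_0(j_{0,1}r)$) and $\Lambda=j_{1,1}^2$ (double). The letters $C,c>0$ denote absolute constants that may change from line to line; constants in $O(\cdot)$ are absolute and uniform in all parameters not mentioned.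

\subsection{The energy of a boundary function}

For $f\in H^{1/2}(\partial\mathcal B)$ let $\mathcal Pf$ be its harmonic (Poisson) extension and $\mathcal E(f)=\int_{\mathcal B}|\nabla\mathcal Pf|^2$. With $f=\sum_kf_ke^{ik\theta}$ we have Douglas' formula
\begin{equation}\label{eq:douglas}
\mathcal E(f)=2\pi\sum_k|k||f_k|^2=\frac1{8\pi}\iint\frac{(f(\theta)-f(\varphi))^2}{\sin^2\frac{\theta-\varphi}2}\,d\theta\,d\varphi .
\end{equation}
We write $\mathcal E(f,g)$ for the polar form and use the following consequences.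
\begin{itemize}
\item[(E1)] $\mathcal E(|f|)\le\mathcal E(f)$.
\item[(E2)] If $f$ and $g$ have supports at positive distance, then
$\mathcal E(f,g)=-\frac1{4\pi}\iint\frac{f(\theta)g(\varphi)}{\sin^2((\theta-\varphi)/2)}\,d\theta\,d\varphi$.
\item[(E3)] $\mathcal E$ is invariant under M\"obius automorphisms of $\mathcal B$, because the Dirichlet integral is conformally invariant.
\item[(E4)] $\mathcal E(f,g)=\int\nabla\mathcal Pf\cdot\nabla\eta$ for every $\eta\in H^1(\mathcal B)$ with trace $g$, because $\mathcal Pf$ is harmonic and $\eta-\mathcal Pg\in H_0^1$.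
\end{itemize}
Multiplication by a smooth function maps $H^{1/2}$ to itself. So a function in $H^{1/2}$ that is supported on two arcs at positive distance is the sum of two functions in $H^{1/2}$, one on each arc.

Functions with small support have small $L^2$ norm relative to their energy:

\begin{lemma}\label{lem:L2}
If $f\in X_M$ and $|M|\le\varepsilon<2\pi$, then $\|f\|_2^2\le\pi\tan(\varepsilon/4)\,\mathcal E(f)$.
\end{lemma}

\begin{proof}
Keep in \eqref{eq:douglas} only the pairs in $M\times M^c$ and $M^c\times M$: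
\[
\mathcal E(f)\ge\frac1{4\pi}\int_Mf(\theta)^2\int_{M^c}\frac{d\varphi}{\sin^2((\theta-\varphi)/2)}\,d\theta .
\]
Here $|M^c|\ge2\pi-\varepsilon$, and $\sin^{-2}(\psi/2)$ decreases in $|\psi|\in(0,\pi]$, so the inner integral is smallest when $M^c$ is the set of points at distance more than $\varepsilon/2$ from $\theta$. It is therefore at least $2\int_{\varepsilon/2}^\pi\sin^{-2}(\psi/2)\,d\psi=4\cot(\varepsilon/4)$.
\end{proof}

\subsection{Bessel quotients}\label{sec:bessel}

For $\lambda>0$, $z=\sqrt\lambda$ and $k\ge0$ with $J_k(z)\ne0$ put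
\[
d_k=d_{-k}=\frac{zJ_k'(z)}{J_k(z)}=k-r_k,\qquad r_k=r_k(\lambda)=\frac{zJ_{k+1}(z)}{J_k(z)} .
\]
These are the logarithmic radial derivatives at $r=1$ of the solutions $J_{|k|}(zr)e^{ik\theta}$ of the Helmholtz equation $-\Delta u=\lambda u$. The product formula for $J_k$ gives
\begin{equation}\label{eq:mittag}
r_k=2\lambda\sum_{m\ge1}\frac1{j_{k,m}^2-\lambda},\qquad r_k'(\lambda)=2\sum_{m\ge1}\frac{j_{k,m}^2}{(j_{k,m}^2-\lambda)^2},\qquad \sum_{m\ge1}j_{k,m}^{-2}=\frac1{4(k+1)} .
\end{equation}
For $k\ge2$ and $0<\lambda\le\Lambda$ we have $j_{k,m}^2-\lambda\ge(1-\Lambda/j_{2,1}^2)j_{k,m}^2$ with $\Lambda<j_{2,1}^2$, so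
\begin{equation}\label{eq:rbounds}
0<r_k\le\frac C{k+1},\qquad 0\le r_k'(\lambda)\le C\qquad(k\ge2,\ 0<\lambda\le\Lambda).
\end{equation}
The recurrence $J_k+J_{k+2}=\frac{2(k+1)}zJ_{k+1}$ reads $r_k\,(2(k+1)-r_{k+1})=\lambda$. Hence $r_k=\frac\lambda{2(k+1)}+\frac{r_kr_{k+1}}{2(k+1)}$ and
\begin{equation}\label{eq:rasym}
r_k=\frac\lambda{2(k+1)}+O(k^{-3})=\frac\lambda{2k}-\frac\lambda{2k^2}+O(k^{-3}),
\end{equation}
uniformly for $k\ge2$, $0<\lambda\le\Lambda$. More generally, for every $n$ there are bounded functions $\sigma_1,\dots,\sigma_n$ of $\lambda\in(0,\Lambda]$ with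
\begin{equation}\label{eq:rexp}
r_k=\sum_{i=1}^n\sigma_i(\lambda)k^{-i}+O_n(k^{-n-1})\qquad(k\ge2)
\end{equation}
uniformly in $\lambda$. For $n=0$ this is \eqref{eq:rbounds}. If it holds for $n$, insert the expansion of $r_{k+1}$ in $r_k=\frac\lambda{2(k+1)}\big(1-\frac{r_{k+1}}{2(k+1)}\big)^{-1}$ and expand for large $k$; the error $O(k^{-n-1})$ in $r_{k+1}$ becomes $O(k^{-n-3})$ in $r_k$. The finitely many small $k$ only affect the constants.

\section{One window in a half plane}\label{sec:window}

We begin with the model computation announced in the introduction; its rigorous form for the disk is Lemma~\ref{lem:window}. In the upper half plane with coordinate $\zeta=x+iy$, the function $y$ vanishes on the boundary and has outward normal derivative $-1$. We open a window $(-A,A)$ and look for the harmonic function that behaves like $y$ at infinity, vanishes on $|x|>A$, and has zero normal derivative on the window. It is explicit: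
\[
\mathrm{Re}\,F,\qquad F(\zeta)=\sqrt{A^2-\zeta^2},
\]
with the branch asymptotic to $-i\zeta$ at infinity. Indeed $F$ is imaginary for real $|x|>A$ and positive on $(-A,A)$, where $F'=-x/\sqrt{A^2-x^2}$ is real, so $\partial_y\mathrm{Re}\,F=-\mathrm{Im}\,F'=0$ there. The correction
\[
v_A=\mathrm{Re}\,F-\mathrm{Im}\,\zeta
\]
has boundary values $(A^2-x^2)_+^{1/2}$ and outward normal derivative $-\partial_yv_A=1$ on the window. If a function $v$ that vanishes on the boundary outside the window is added to $y$, the Dirichlet energy changes by $\int|\nabla v|^2-2\int_{-A}^Av\,dx$. Among such $v$ of finite energy, $v_A$ minimizes this change, and the minimum is $-\int_{-A}^A\sqrt{A^2-x^2}\,dx=-\frac\pi2A^2$. With window length $w=2A$ and slope $s$ this is a gain of $\frac\pi8w^2s^2$.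

We now transfer this to the disk. The map $\tau\mapsto\zeta=i\frac{1-\tau}{1+\tau}$ takes $\mathcal B$ conformally to the upper half plane. On the boundary, $\tau=e^{i\theta}$ corresponds to $x=\tan(\theta/2)$, with $d\theta=2\cos^2(\theta/2)\,dx$. For $f\in L^1(\partial\mathcal B)$ put
\[
m(f)=\int fe^{-i\theta}\,d\theta .
\]

\begin{lemma}\label{lem:window}
Let $0<\alpha<\pi/2$, $I_\alpha=\{|\theta|<\alpha\}$ and $f_\alpha=(\tan^2\frac\alpha2-\tan^2\frac\theta2)_+^{1/2}$.
\begin{itemize}
\item[(a)] $\big(\int|f|\,d\theta\big)^2\le2\pi\tan^2\frac\alpha2\;\mathcal E(f)$ for all $f\in X_{I_\alpha}$.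
\item[(b)] $f_\alpha\in X_{I_\alpha}$, $\ \mathcal E(f_\alpha)=\frac\pi2\tan^2\frac\alpha2$, and $m(f_\alpha)\ge2\cos\alpha\cos^2\frac\alpha2\;\mathcal E(f_\alpha)$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $A=\tan(\alpha/2)$.

\emph{Energy of $f_\alpha$.} At infinity $F=-i\zeta+\frac{iA^2}{2\zeta}+O(|\zeta|^{-3})$ and $\mathrm{Re}(-i\zeta)=\mathrm{Im}\,\zeta$, so $v_A=O(|\zeta|^{-1})$ and $\nabla v_A=O(|\zeta|^{-2})$. Near $\pm A$ we have $|v_A|\le C_A|\zeta\mp A|^{1/2}$ and, because $F'=-\zeta/F$, $|\nabla v_A|\le C_A|\zeta\mp A|^{-1/2}$. Hence $v_A$, transplanted to the disk, is continuous on $\overline{\mathcal B}$ and harmonic in $\mathcal B$, with boundary values $f_\alpha$. Apply Green's formula in the half plane minus half disks of radius $\rho$ about $\pm A$, cut off at $|\zeta|=R$. The half circles contribute $O(\rho^{1/2}\rho^{-1/2}\rho)=O(\rho)$ and $O(R^{-1}R^{-2}R)=O(R^{-2})$ (with constants depending on $A$), which vanish in the limit. On the real line, $v_A=0$ for $|x|>A$ and $-\partial_yv_A=1$ for $|x|<A$.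 Therefore
\[
\int|\nabla v_A|^2=\int_{-A}^A\sqrt{A^2-x^2}\,dx=\frac{\pi A^2}2 .
\]
In particular the transplanted function is in $H^1(\mathcal B)$ and equals $\mathcal Pf_\alpha$, so $f_\alpha\in X_{I_\alpha}$ and $\mathcal E(f_\alpha)=\frac\pi2A^2$.

\emph{(a).} Let $f\in X_{I_\alpha}$, regarded as a function of $x$ supported in $[-A,A]$, and let $A<A'<1$, $A'=\tan(\alpha'/2)$. Let $\chi$ be a smooth function with compact support in the closed half plane that equals $1$ near $[-A,A]$ and vanishes near $\pm A'$, and put $\eta=\chi\,\mathcal Pf$. Then $\eta$ has trace $f$, and $v_{A'}$ is smooth up to the boundary on the support of $\eta$ (this is why we enlarge $A$). By (E4) and Green's formula,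
\[
\mathcal E(f,f_{\alpha'})=\int\nabla\eta\cdot\nabla v_{A'}=\int f\,(-\partial_yv_{A'})\,dx=\int f\,dx .
\]
The Cauchy--Schwarz inequality and $A'\to A$ give $\big(\int f\,dx\big)^2\le\frac{\pi A^2}2\mathcal E(f)$. Apply this to $|f|$, use (E1) and $\int|f|\,d\theta\le2\int|f|\,dx$.

\emph{(b).} Only the last claim remains. On $I_\alpha$ we have $\cos\theta\ge\cos\alpha>0$ and $d\theta\ge2\cos^2\frac\alpha2\,dx$, so, since $f_\alpha$ is even,
\[
m(f_\alpha)=\int f_\alpha\cos\theta\,d\theta\ge2\cos\alpha\cos^2\tfrac\alpha2\int f_\alpha\,dx,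
\]
and $\int f_\alpha\,dx=\int_{-A}^A\sqrt{A^2-x^2}\,dx=\mathcal E(f_\alpha)$.
\end{proof}

\section{From the disk to the boundary}\label{sec:boundary}

\subsection{A boundary form that detects $\lambda_2$}

For $\lambda$ strictly between the first two distinct Dirichlet eigenvalues, functions that vanish on the whole circle account for exactly one negative direction of $Q_\lambda$. A second one must come from the boundary.

\begin{lemma}\label{lem:form}
Let $j_{0,1}^2<\lambda<\Lambda$ and $E_\lambda(f)=2\pi\sum_kd_k(\lambda)|f_k|^2$ for $f\in H^{1/2}(\partial\mathcal B)$. Then $\lambda_2(M)<\lambda$ if and only if $E_\lambda(f)<0$ for some $f\in X_M$. If $M$ is symmetric under $y\mapsto-y$, then $\lambda_2^{ev}(M)<\lambda$ if and only if $E_\lambda(f)<0$ for some even $f\in X_M$.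
\end{lemma}

\begin{proof}
Since $\lambda$ is not a Dirichlet eigenvalue, each $f\in H^{1/2}$ has a unique extension $U_f\in H^1(\mathcal B)$ with $-\Delta U_f=\lambda U_f$ and trace $f$, and $f\mapsto U_f$ is bounded. For a trigonometric polynomial, $U_f=\sum_kf_k\frac{J_{|k|}(zr)}{J_{|k|}(z)}e^{ik\theta}$, so
\[
Q_\lambda(U_f)=\int f\,\partial_nU_f\,d\theta=E_\lambda(f).
\]
Since $|d_k|\le C_\lambda(1+|k|)$, both ends are continuous on $H^{1/2}$, so $Q_\lambda(U_f)=E_\lambda(f)$ for all $f\in H^{1/2}$ by density.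

Each $u\in V_M$ is uniquely $v+U_f$ with $v\in H_0^1$, $f\in X_M$, and $Q_\lambda(v,U_f)=0$ by the equation for $U_f$. Hence $Q_\lambda(u)=Q_\lambda(v)+E_\lambda(f)$. Let $\phi_0=J_0(j_{0,1}r)$, so that $Q_\lambda(\phi_0)<0$. If $E_\lambda(f)<0$, then $Q_\lambda$ is negative definite on $\mathrm{span}(\phi_0,U_f)$ and $\lambda_2(M)<\lambda$ by \eqref{eq:minmax}. Conversely, let $E_\lambda\ge0$ on $X_M$ and let $Z\subset V_M$ be two-dimensional. Some nonzero $u=v+U_f\in Z$ has $v$ orthogonal to $\phi_0$ in $L^2$. Then $Q_\lambda(v)\ge(\Lambda-\lambda)\|v\|_2^2\ge0$, so $Q_\lambda(u)\ge0$, and $Z$ is not negative definite. Thus $\lambda_2(M)\ge\lambda$. The even case is identical because $\phi_0$ is even and $U_f$ is even for even $f$.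
\end{proof}

Now let $\lambda$ approach $\Lambda$. The coefficients $d_k$ with $|k|\ne1$ stay within a bounded distance of $|k|$, while $d_{\pm1}\to-\infty$. We separate the two effects. Put $\kappa(\lambda)=-d_1(\lambda)=r_1(\lambda)-1$. Since $f_1=m(f)/2\pi$ and $|f_{-1}|=|f_1|$, the terms $k=\pm1$ of $E_\lambda-\mathcal E$ add up to $4\pi(d_1-1)|f_1|^2=-\frac{\kappa+1}\pi|m(f)|^2$, and
\begin{equation}\label{eq:split}
E_\lambda(f)=\mathcal E(f)+R_\lambda(f)-\frac{\kappa(\lambda)+1}\pi|m(f)|^2,\qquad R_\lambda(f)=2\pi\sum_{|k|\ne1}(d_k-|k|)|f_k|^2 .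
\end{equation}
For $\lambda\in[9,\Lambda]$ the numbers $d_k-|k|=-r_{|k|}$, $|k|\ne1$, are bounded by an absolute constant $C_0$: for $|k|\ge2$ by \eqref{eq:rbounds}, and for $k=0$ because $j_{0,1}^2<9<\Lambda<j_{0,2}^2$. (The choice of $9$ is arbitrary.) Hence
\begin{equation}\label{eq:R}
|R_\lambda(f)|\le C_0\|f\|_2^2\qquad(9\le\lambda\le\Lambda).
\end{equation}
By \eqref{eq:mittag}, $\kappa$ is continuous and strictly increasing on $[9,\Lambda)$, with
\begin{equation}\label{eq:kappa}
\kappa(\lambda)+1=\frac{2\lambda}{\Lambda-\lambda}+O(1)=\frac{2\Lambda}{\Lambda-\lambda}+O(1).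
\end{equation}

\subsection{The leading term for small Neumann parts}

For supports of small measure, $R_\lambda$ is negligible against $\mathcal E$ by Lemma~\ref{lem:L2}. What remains is the competition between $\mathcal E(f)$ and $|m(f)|^2$, measured by
\[
S(M)=\sup_{0\ne f\in X_M}\frac{|m(f)|^2}{\mathcal E(f)} .
\]

\begin{proposition}\label{prop:asym}
Let $|M|=\varepsilon$ and $S(M)>0$. There is an absolute $\varepsilon_0>0$ such that for $\varepsilon\le\varepsilon_0$ we have $S(M)\le C\varepsilon^2$, $9\le\lambda_2(M)<\Lambda$ and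
\[
\lambda_2(M)=\Lambda-\frac{2\Lambda}\pi\,S(M)\,(1+O(\varepsilon))\qquad\text{uniformly in }M .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:L2}, $|m(f)|^2\le\|f\|_1^2\le\varepsilon\|f\|_2^2\le C\varepsilon^2\mathcal E(f)$, so $S(M)\le C\varepsilon^2$. By \eqref{eq:split}, \eqref{eq:R} and Lemma~\ref{lem:L2} again, for $\lambda\in[9,\Lambda)$ and $f\in X_M$,
\begin{equation}\label{eq:sandwich}
(1-C_1\varepsilon)\mathcal E(f)-\tfrac{\kappa+1}\pi|m(f)|^2\le E_\lambda(f)\le(1+C_1\varepsilon)\mathcal E(f)-\tfrac{\kappa+1}\pi|m(f)|^2 .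
\end{equation}
At $\lambda=9$ the left side is nonnegative for small $\varepsilon$, so $\lambda_2(M)\ge9$ by Lemma~\ref{lem:form}. Since $S(M)>0$ and $\kappa\to\infty$ as $\lambda\to\Lambda^-$, $E_\lambda$ takes negative values on $X_M$ for $\lambda$ close to $\Lambda$, so $\lambda_2(M)<\Lambda$.

At $\lambda=\lambda_2(M)$ Lemma~\ref{lem:form} gives $E_\lambda\ge0$ on $X_M$, hence $\frac{\kappa+1}\pi S\le1+C_1\varepsilon$. For $\lambda\in(\lambda_2(M),\Lambda)$ some $f$ has $E_\lambda(f)<0$; then $f\ne0$, $\mathcal E(f)>0$, and $\frac{\kappa(\lambda)+1}\pi S\ge1-C_1\varepsilon$. Let $\lambda\downarrow\lambda_2(M)$. Together, $\kappa(\lambda_2(M))+1=\frac\pi S(1+O(\varepsilon))$. Insert \eqref{eq:kappa}; the $O(1)$ there is $\frac\pi S\,O(\varepsilon^2)$ because $S\le C\varepsilon^2$.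
\end{proof}

\section{Proof of Theorem~\ref{thm:disproof}}\label{sec:disproof}

By Proposition~\ref{prop:asym} it remains to compute $S$ for one window of length $\varepsilon$ and for two opposite windows of length $\varepsilon/2$. Put
\[
W(a)=2\pi\tan^2\frac a4=\frac{\pi a^2}8(1+O(a^2)),
\]
the constant in Lemma~\ref{lem:window}(a) for a window of length $a=2\alpha$.

\begin{proposition}\label{prop:S}
As $\varepsilon\to0$,
\[
S(N_{\varepsilon,0})=\frac{\pi\varepsilon^2}8\,(1+O(\varepsilon^2)),\qquad S(N_{\varepsilon/2,\varepsilon/2})=\frac{\pi\varepsilon^2}{16}\,(1+O(\varepsilon^2)).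
\]
\end{proposition}

\begin{proof}
\emph{One window.} Let $\alpha=\varepsilon/2$, so $N_{\varepsilon,0}=I_\alpha$. Since $|m(f)|\le\|f\|_1$, Lemma~\ref{lem:window}(a) gives $S(I_\alpha)\le W(\varepsilon)$. By Lemma~\ref{lem:window}(b),
\[
S(I_\alpha)\ge\frac{m(f_\alpha)^2}{\mathcal E(f_\alpha)}\ge4(1-C\varepsilon^2)\,\mathcal E(f_\alpha)=(1-C\varepsilon^2)W(\varepsilon).
\]

\emph{Two windows.} Put $W=W(\varepsilon/2)$. For $\theta,\varphi$ in the two different arcs of $N_{\varepsilon/2,\varepsilon/2}$, $\theta-\varphi$ differs from $\pi$ (mod $2\pi$) by at most $\varepsilon/2$, so $\sin^2\frac{\theta-\varphi}2\ge\cos^2\frac\varepsilon4\ge\frac12$. By (E2), functions $g_1,g_2$ on the two arcs satisfy $2|\mathcal E(g_1,g_2)|\le\frac1\pi\|g_1\|_1\|g_2\|_1$.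

For the upper bound let $f=g_1+g_2\in X_{N_{\varepsilon/2,\varepsilon/2}}$ with $g_1,g_2$ living on the arcs at $0$ and $\pi$, and let $p_i=\|g_i\|_1$. By (E1) and Lemma~\ref{lem:window}(a),
\[
\mathcal E(f)\ge\mathcal E(|f|)\ge\frac{p_1^2+p_2^2}W-\frac{p_1p_2}\pi\ge\Big(1-\frac W{2\pi}\Big)\frac{p_1^2+p_2^2}W\ge(1-C\varepsilon^2)\,\frac{p_1^2+p_2^2}W ,
\]
while $|m(f)|^2\le(p_1+p_2)^2\le2(p_1^2+p_2^2)$. So $S(N_{\varepsilon/2,\varepsilon/2})\le2W(1+C\varepsilon^2)$.

For the lower bound take $f=f_{\varepsilon/4}-f_{\varepsilon/4}(\cdot-\pi)$ and let $e=\mathcal E(f_{\varepsilon/4})=W/4$. Since $e^{-i\pi}=-1$, Lemma~\ref{lem:window}(b) gives $m(f)=2m(f_{\varepsilon/4})\ge4(1-C\varepsilon^2)e$. By Lemma~\ref{lem:window}(a) the cross term of $\mathcal E(f)$ is at most $\frac1\pi We\le C\varepsilon^2e$, so $\mathcal E(f)\le2(1+C\varepsilon^2)e$. Hence $S(N_{\varepsilon/2,\varepsilon/2})\ge8e(1-C\varepsilon^2)=2W(1-C\varepsilon^2)$. Finally $2W=\frac{\pi\varepsilon^2}{16}(1+O(\varepsilon^2))$.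
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
Insert Proposition~\ref{prop:S} in Proposition~\ref{prop:asym}. This gives the two expansions, and
\[
\lambda_2(\Gamma_2)-\lambda_2(\Gamma_1)=\frac{\Lambda}{8}\varepsilon^2+O(\varepsilon^3),
\]
which is positive for small $\varepsilon$.
\end{proof}

\section{Reduction to a one-parameter family}\label{sec:reduction}

In this section $\ell\in(0,2\pi)$ is arbitrary. We prove Theorem~\ref{thm:reduction}. The inequality comes from rearranging the positive part of a second eigenfunction around $\theta=0$ and the negative part around $\theta=\pi$. To identify \emph{all} minimizers we replace the rearrangement by its elementary steps, two-point reflections, for which equality can be analyzed by unique continuation.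

\subsection{Circular symmetrization}

For $0\le w\in H^1(\mathcal B)$ let $w^*(r,\cdot)$ be the symmetric decreasing rearrangement of $w(r,\cdot)$ on the circle about $\theta=0$.

\begin{lemma}\label{lem:sym}
$w^*\in H^1(\mathcal B)$, $\|w^*\|_2=\|w\|_2$, $\|\nabla w^*\|_2\le\|\nabla w\|_2$, and the trace of $w^*$ is the rearrangement of the trace of $w$.
\end{lemma}

\begin{proof}
Equality of the $L^2$ norms is equimeasurability. For a.e.\ $r$ the P\'olya--Szeg\H o inequality on the circle gives $\int|\partial_\theta w^*|^2d\theta\le\int|\partial_\theta w|^2d\theta$. For the radial derivative we use that rearrangement is nonexpansive in $L^2(S^1)$: $\|g^*-h^*\|_2\le\|g-h\|_2$ for $g,h\ge0$, because $\int gh\le\int g^*h^*$. So on compact subintervals of $(0,1)$ the radial difference quotients of $w^*$ have no larger norm than those of $w$, and $\|\partial_rw^*\|_2\le\|\partial_rw\|_2$ follows by weak compactness. This places $w^*$ in $H^1(\mathcal B\setminus\{0\})$, hence in $H^1(\mathcal B)$, since a point has zero capacity.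 Finally, $r\mapsto w(r,\cdot)\in L^2(S^1)$ is continuous on $(0,1]$, with the trace as value at $r=1$; by nonexpansiveness $w^*(r,\cdot)\to(w(1,\cdot))^*$ as $r\to1$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $M\subset\partial\mathcal B$ be measurable with $|M|=\varepsilon$. There are $a,b\ge0$, $a+b=\varepsilon$, with $\lambda_2(M)\ge\lambda_2^{ev}(N_{a,b})\ge\lambda_2(N_{a,b})$. The minimum $\mathsf m=\min_{0\le a\le\varepsilon}\lambda_2(N_{a,\varepsilon-a})$ exists, and it is the minimum of $\lambda_2$ both over $\mathcal F_\ell$ and over all measurable $M$ with $|M|=\varepsilon$.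
\end{proposition}

\begin{proof}
Let $u$ be a second eigenfunction of $V_M$, orthogonal to the positive first one. Then $u_\pm\ne0$, and testing the equation with $u_\pm\in V_M$ gives
\begin{equation}\label{eq:upm}
\|\nabla u_\pm\|_2^2=\lambda_2(M)\|u_\pm\|_2^2 .
\end{equation}
Let $U_1=(u_+)^*$ and let $U_2$ be $(u_-)^*$ rotated by $\pi$. Both are even in $y$ and have Rayleigh quotient at most $\lambda_2(M)$. On each circle $U_1$ lives on an arc centered at $0$ and $U_2$ on an arc centered at $\pi$, and the lengths of these arcs add up to at most the whole circle; so $U_1U_2=0$ a.e. With $f=u|_{\partial\mathcal B}$, their traces live on arcs of lengths $|\{f>0\}|$ and $|\{f<0\}|$. Since $|\{f\ne0\}|\le\varepsilon$, we can choose $a\ge|\{f>0\}|$ and $b\ge|\{f<0\}|$ with $a+b=\varepsilon$. Then $\mathrm{span}(U_1,U_2)\subset V^{ev}_{N_{a,b}}$ and, the supports being disjoint, all its nonzero elements have Rayleigh quotient at most $\lambda_2(M)$. This proves the inequality.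

For the minimum we show that $a\mapsto\lambda_2(N_{a,\varepsilon-a})$ is lower semicontinuous on $[0,\varepsilon]$. Let $a_n\to a$ along a sequence that realizes the lower limit. Since $H_0^1\subset V_M$, we have $\lambda_2\le\Lambda$, so the orthonormal first two eigenfunctions are bounded in $H^1$. Along a subsequence they converge weakly in $H^1$, strongly in $L^2(\mathcal B)$, and with traces strongly in $L^2(\partial\mathcal B)$. The limits are orthonormal, belong to $V_{N_{a,\varepsilon-a}}$, and span a space on which the Rayleigh quotient is at most $\liminf\lambda_2(N_{a_n,\varepsilon-a_n})$. So $\mathsf m$ exists. The rest follows from the inequality, because $\Gamma_{a,b}\in\mathcal F_\ell$.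
\end{proof}

This contains the first two assertions of Theorem~\ref{thm:reduction}.

\subsection{All minimizers}

Let $\Gamma\in\mathcal F_\ell$ satisfy $\lambda_2(\Gamma)=\mathsf m=:\lambda$, with Neumann part $N$, and let $u$ be a second eigenfunction, orthogonal to the first, with trace $f$. Let $\varsigma$ be the reflection in a line through $0$ and $H$ one of the two open half disks. The two-point symmetrization (polarization) of $u$ is
\[
u^H=\max(u,u\circ\varsigma)\ \text{ on }H,\qquad u^H=\min(u,u\circ\varsigma)\ \text{ on }\varsigma H .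
\]
The two definitions agree on the line, so $u^H\in H^1(\mathcal B)$, and $u^H$ is continuous in $\mathcal B$. At each pair $x,\varsigma x$ the values and gradient norms are kept or exchanged, so $\|(u^H)_\pm\|_2=\|u_\pm\|_2$, $\|\nabla(u^H)_\pm\|_2=\|\nabla u_\pm\|_2$, and the trace of $u^H$ is nonzero on a set of measure $|\{f\ne0\}|\le\varepsilon$. Let $M$ be a measurable set that contains this set, with $|M|=\varepsilon$. By \eqref{eq:upm}, every nonzero element of $\mathrm{span}((u^H)_+,(u^H)_-)\subset V_M$ has Rayleigh quotient $\lambda$. Hence $\lambda_2(M)\le\lambda=\mathsf m\le\lambda_2(M)$, the last step by Proposition~\ref{prop:reduction}. Choose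
\[
v=c_1(u^H)_+-c_2(u^H)_-\ne0
\]
orthogonal to the first eigenfunction of $V_M$. Its Rayleigh quotient is $\lambda_2(M)$, so $v$ is an eigenfunction, $-\Delta v=\lambda v$, and $v$ is real analytic in $\mathcal B$. Both $c_1,c_2\ne0$, since otherwise $v$ would vanish on one of the nonempty open sets $\{u^H>0\}$, $\{u^H<0\}$. Note that $v=c_1u^H$ where $u^H>0$ and $v=c_2u^H$ where $u^H<0$.

\begin{lemma}\label{lem:claim}
The function $w=u-u\circ\varsigma$ does not take both signs in $H$.
\end{lemma}

\begin{proof}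
Suppose that $O=\{w>0\}\cap H$ and $O'=\{w<0\}\cap H$ are both nonempty. They are open, $u^H=u$ on $O$ and $u^H=u\circ\varsigma$ on $O'$. Near a point of $O$ with $u\ne0$ we have $v=c_iu$ for some $i\in\{1,2\}$, and then $v=c_iu$ in $\mathcal B$ by analyticity. In the same way, near a point of $O'$ with $u\circ\varsigma\ne0$ we find $v=c_j\,u\circ\varsigma$, valid in $\mathcal B$. So $u\circ\varsigma=ku$ with $k=c_i/c_j$, and applying $\varsigma$ twice gives $k^2=1$. If $k=1$, then $w\equiv0$, a contradiction. If $k=-1$, then $w=2u$. On $O$ we have $u^H=u>0$, so $v=c_1u$ there and hence in $\mathcal B$. On $O'$ we have $u<0$ and $u^H=-u>0$, so $v=-c_1u$ there. Thus $u=0$ on $O'$, a contradiction.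
\end{proof}

So $w\ge0$ or $w\le0$ in $H$. Since $-\Delta w=\lambda w$, the strong maximum principle shows that $w>0$, $w<0$ or $w\equiv0$ in $H$.

\begin{proof}[Proof of Theorem~\ref{thm:reduction}, last assertion]
Fix $r_0\in(0,1)$ and rotate $\Gamma$ and $u$ so that $u(r_0,\cdot)$ is maximal at $\theta=0$; let $x_0$ be this point. For every half disk $H\ni x_0$ we have $w(x_0)\ge0$, so $w\ge0$ in $H$ by the trichotomy. The reflection in the line at angle $\eta\in(0,\pi)$ is $\theta\mapsto2\eta-\theta$, and $x_0$ lies in the half disk $\eta-\pi<\theta<\eta$. Hence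
\[
u(r,\theta)\ge u(r,2\eta-\theta)\qquad\text{for }0<\eta<\pi,\ \eta-\pi<\theta<\eta,\ 0<r<1 .
\]
Letting $\eta\to0^+$ gives $u(r,\theta)\ge u(r,-\theta)$ for $\theta\in(-\pi,0)$, and $\eta\to\pi^-$ gives the same for $\theta\in(0,\pi)$; so $u$ is even in $\theta$. For $0\le\theta_1<\theta_2\le\pi$ the choice $\eta=\frac{\theta_1+\theta_2}2$, $\theta=\theta_1$ gives $u(r,\theta_1)\ge u(r,\theta_2)$. Therefore the trace $f$ is even and nonincreasing on $[0,\pi]$, and, up to null sets, $\{f>0\}$ and $\{f<0\}$ are arcs (possibly empty) centered at $0$ and $\pi$. Call their lengths $a$ and $b$.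

We have $f=0$ a.e.\ off $N$. We claim that $f\ne0$ a.e.\ on $N$. By monotonicity, $\{f=0\}$ is, up to null sets, an interval in $[0,\pi]$ together with its mirror image. If it met the open set $N$ in positive measure, $f$ would vanish on an open arc $J\subset N$. Let $D$ be a small open disk centered at a point of $J$, with $D\cap\partial\mathcal B\subset J$, and let $\tilde u=u$ in $D\cap\mathcal B$, $\tilde u=0$ in $D\setminus\mathcal B$. Then $\tilde u\in H^1(D)$ because the trace vanishes on $J$. A test function $\phi\in C_c^\infty(D)$ restricts to an element of $V_N$, so $\int_D\nabla\tilde u\cdot\nabla\phi=\int_{\mathcal B}\nabla u\cdot\nabla\phi=\lambda\int_D\tilde u\phi$. Hence $\tilde u$ is real analytic in $D$ and vanishes on an open set, so $u=0$ in $D\cap\mathcal B$ and then in $\mathcal B$, a contradiction.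

Thus $N=\{f\ne0\}=N_{a,b}$ up to a null set and $a+b=\varepsilon$. Both are finite unions of open arcs, so they differ by finitely many points, and so do $\Gamma$ and $\Gamma_{a,b}$. Finally, $u$ is even and orthogonal to the first eigenfunction, which is even too. So $\lambda_2(\Gamma)\ge\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda_2(\Gamma_{a,b})=\lambda_2(\Gamma)$.
\end{proof}

\begin{corollary}\label{cor:U}
Suppose that for some $a_0\in[0,\varepsilon]$
\[
\lambda_2^{ev}(\Gamma_{a,\varepsilon-a})>\lambda_2^{ev}(\Gamma_{a_0,\varepsilon-a_0})\qquad\text{for all }a\in[0,\varepsilon]\setminus\{a_0,\varepsilon-a_0\}.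
\]
Then $\Gamma_{a_0,\varepsilon-a_0}$ minimizes $\lambda_2$ over $\mathcal F_\ell$, it is the only minimizer up to rotation and finitely many points, and its $\lambda_2$ equals its $\lambda_2^{ev}$.
\end{corollary}

\begin{proof}
Put $\Gamma^0=\Gamma_{a_0,\varepsilon-a_0}$. Rotation by $\pi$ exchanges $a$ and $b$ and preserves evenness in $y$. So for every $\Gamma\in\mathcal F_\ell$, with $a,b$ from Theorem~\ref{thm:reduction}, $\lambda_2(\Gamma)\ge\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda_2^{ev}(\Gamma^0)\ge\lambda_2(\Gamma^0)$. Taking $\Gamma=\Gamma^0$ gives the last equality. Any minimizer is, up to rotation and finitely many points, a $\Gamma_{a,b}$ with $\lambda_2^{ev}(\Gamma_{a,b})=\lambda_2(\Gamma_{a,b})=\lambda_2^{ev}(\Gamma^0)$, so $a\in\{a_0,\varepsilon-a_0\}$.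
\end{proof}

From now on we only have to compare even eigenvalues within one family.

\section{Long Dirichlet parts: proof of Theorem~\ref{thm:large}}\label{sec:large}

Theorem~\ref{thm:disproof} compares $\Gamma_1$ with $\Gamma_2$ only; now every $\Gamma_{a,b}$ with $a,b>0$ must be excluded. By the heuristics of the introduction the gain of $\Gamma_{a,b}$ should be proportional to $a^2+b^2=\varepsilon^2-2ab$, so one expects $\lambda_2(\Gamma_{a,b})$ to exceed $\lambda_2(\Gamma_1)$ by about $\frac\Lambda2ab$. Asymptotics with an error $O(\varepsilon^3)$, as in Theorem~\ref{thm:disproof}, do not detect this gap when the smaller window is shorter than order $\varepsilon^2$. We need a comparison that is exact at $(a,b)=(\varepsilon,0)$. The idea is to fix the eigenvalue of the single window and to show that at this $\lambda$ the boundary form of two windows is positive.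

Let $\varepsilon$ be small and $\lambda_*=\lambda_2^{ev}(\Gamma_{\varepsilon,0})$. Then $\lambda_*\ge\lambda_2(\Gamma_{\varepsilon,0})\ge9$ by Proposition~\ref{prop:asym}, and $\lambda_*<\Lambda$ by Lemma~\ref{lem:form}, because $f_{\varepsilon/2}$ is even with $m(f_{\varepsilon/2})\neq0$ and so $E_\lambda(f_{\varepsilon/2})<0$ for $\lambda$ close to $\Lambda$. Put $\kappa=\kappa(\lambda_*)$ and
\[
B=\mathcal E+R_{\lambda_*} .
\]
By \eqref{eq:R} and Lemma~\ref{lem:L2}, $\frac12\mathcal E\le B\le2\mathcal E$ on functions whose support has measure at most $\varepsilon$. Also, $B$ is invariant under rotations. For $0<a\le\varepsilon$ let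
\[
T(a)=\sup\Big\{\frac{m(f)^2}{B(f)}:0\ne f\in X_{I_{a/2}}\text{ even}\Big\};
\]
for even $f$ the number $m(f)=\int f\cos\theta\,d\theta$ is real. By Lemma~\ref{lem:window}, $ca^2\le T(a)\le Ca^2$. By Lemma~\ref{lem:form} and the definition of $\lambda_*$, $E_{\lambda_*}=B-\frac{\kappa+1}\pi m^2\ge0$ on even $f\in X_{I_{\varepsilon/2}}$, that is,
\begin{equation}\label{eq:Teps}
\frac{\kappa+1}\pi\,T(\varepsilon)\le1 .
\end{equation}

\emph{What is needed.} Let $x=a/\varepsilon$, $y=b/\varepsilon$. If the windows did not interact and $T(a)=x^2T(\varepsilon)$, $T(b)=y^2T(\varepsilon)$ held exactly, then for functions $g_1,g_2$ on the two windows with $B_i=B(g_i)$ we would get, from $|m(g_1)|\le\sqrt{T(a)B_1}$, $|m(g_2)|\le\sqrt{T(b)B_2}$ and \eqref{eq:Teps},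
\[
E_{\lambda_*}(g_1+g_2)\ge B_1+B_2-\big(x\sqrt{B_1}+y\sqrt{B_2}\big)^2,
\]
a quadratic form in $\sqrt{B_1},\sqrt{B_2}$ with determinant $(1-x^2)(1-y^2)-x^2y^2=1-x^2-y^2=2xy>0$. To make this rigorous we need $T(a)\le x^pT(\varepsilon)$ with some exponent $p>1$; for $p=1$ the determinant would be $(1-x)(1-y)-xy=0$. An approximation $T(a)=W(a)(1+O(\varepsilon))$ would not do, because $1-T(a)/T(\varepsilon)$ must be controlled from below also when $b=\varepsilon-a$ is tiny. So we move $a$ to $\varepsilon$ continuously, by dilations of the half plane.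

\begin{lemma}\label{lem:dilation}
For small $\varepsilon$ and $0<a\le\varepsilon$ one has $T(\varepsilon)\ge(\varepsilon/a)^{3/2}\,T(a)$.
\end{lemma}

\begin{proof}
\emph{The kernel of $R_{\lambda_*}$.} Writing $|f_k|^2$ as a double integral, $R_{\lambda_*}(f)=\iint f(\theta)f(\varphi)\rho(\theta-\varphi)\,d\theta\,d\varphi$ with
\[
\rho(\psi)=\frac{d_0}{2\pi}-\frac1\pi\sum_{k\ge2}r_k\cos k\psi .
\]
Insert $r_k=\frac{\lambda_*}{2k}-\frac{\lambda_*}{2k^2}+O(k^{-3})$ from \eqref{eq:rasym} and $\sum_{k\ge1}\frac{\cos k\psi}k=-\log|2\sin\frac\psi2|$. This gives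
\[
\rho(\psi)=\frac{\lambda_*}{2\pi}\log\big|2\sin\tfrac\psi2\big|+\rho_1(\psi),
\]
where $\rho_1$ is a trigonometric polynomial, plus a multiple of $\sum_{k\ge1}k^{-2}\cos k\psi=\frac{\pi^2}6-\frac{\pi\psi}2+\frac{\psi^2}4$ ($0\le\psi\le2\pi$), plus a cosine series with coefficients $O(k^{-3})$. So $\rho_1$ is Lipschitz, and $C^1$ on $(0,2\pi)$, with bounds uniform in $\lambda_*\in[9,\Lambda)$. Consequently
\begin{equation}\label{eq:rho}
|\rho(\psi)|\le C(1+|\log|\psi||),\qquad|\rho'(\psi)|\le\frac C{|\psi|}\qquad(0<|\psi|\le\tfrac\pi2),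
\end{equation}
and $|\rho|\le C$ for $\frac\pi2\le|\psi|\le\pi$.

\emph{The flow.} Let $f\in X_{I_{a/2}}$ be even with $m(f)>0$ and $m(f)^2\ge\frac12T(a)B(f)$. For $s\ge1$ let
\[
\tan\frac{\theta_s(\phi)}2=s\tan\frac\phi2,\qquad F_s(\theta_s(\phi))=f(\phi).
\]
The map $\phi\mapsto\theta_s(\phi)$ is the boundary map of a M\"obius automorphism, namely $\zeta\mapsto s\zeta$ in the half plane. So $F_s$ is even, $\mathcal E(F_s)=\mathcal E(f)$ by (E3), and $F_s$ is supported in an arc of length $a_s$ with $\tan(a_s/4)=s\tan(a/4)$. We let $s$ run from $1$ to $s_\varepsilon=\tan(\varepsilon/4)/\tan(a/4)$, where $a_s=\varepsilon$; since $u\mapsto\tan u/u$ increases, $s_\varepsilon\ge\varepsilon/a$. Except in $\rho'$, a prime denotes $d/d\log s$. Then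
\[
\theta_s'=\sin\theta_s,\qquad(\partial_\phi\theta_s)'=\cos\theta_s\,\partial_\phi\theta_s .
\]

\emph{Growth of $m$.} For $m_s=m(F_s)=\int f\cos\theta_s\,\partial_\phi\theta_s\,d\phi$ we get
\[
m_s'=\int F_s\cos2\theta\,d\theta=m_s-\int F_s(\cos\theta-\cos2\theta)\,d\theta\ge m_s-Ca_s^2\|F_s\|_1 .
\]
By Lemma~\ref{lem:window}(a), $\|F_s\|_1\le C\tan(a_s/4)\mathcal E(f)^{1/2}\le Csa\,\mathcal E(f)^{1/2}\le Cs\,m_1$, where the last step uses $m_1^2\ge\frac12T(a)B(f)\ge ca^2\mathcal E(f)$. Hence $(m_s/s)'\ge-Ca_s^2m_1$. Since $a_\sigma\le4\sigma\tan(a/4)$,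
\[
\int_1^sa_\sigma^2\,\frac{d\sigma}\sigma\le8s^2\tan^2\tfrac a4=8\tan^2\tfrac{a_s}4\le C\varepsilon^2 .
\]
So $m_s\ge\frac12sm_1$ for small $\varepsilon$, and then $(\log m_s)'\ge1-Ca_s^2sm_1/m_s\ge1-C\varepsilon^2$.

\emph{Change of $B$.} For $B_s=B(F_s)=\mathcal E(f)+R_{\lambda_*}(F_s)$, write
\[
R_{\lambda_*}(F_s)=\iint f(\phi)f(\tilde\phi)\,\rho(\theta_s(\phi)-\theta_s(\tilde\phi))\,\partial_\phi\theta_s(\phi)\,\partial_\phi\theta_s(\tilde\phi)\,d\phi\,d\tilde\phi
\]
and differentiate under the integral. This is allowed: on the support of $f$ and for $1\le s\le s_\varepsilon$, the quotient $|\theta_s(\phi)-\theta_s(\tilde\phi)|/|\phi-\tilde\phi|$ lies between positive constants depending on $a,\varepsilon$, so by \eqref{eq:rho} the derivative of the integrand is at most $C_{a,\varepsilon}|f(\phi)f(\tilde\phi)|(1+|\log|\phi-\tilde\phi||)$, which is integrable. The result is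
\[
R_{\lambda_*}(F_s)'=\iint F_s(\theta)F_s(\varphi)\big[(\cos\theta+\cos\varphi)\rho(\theta-\varphi)+(\sin\theta-\sin\varphi)\rho'(\theta-\varphi)\big]d\theta\,d\varphi .
\]
By \eqref{eq:rho} the bracket is at most $C(1+|\log|\theta-\varphi||)$ in absolute value. Schur's test on an arc of length at most $\varepsilon$, followed by Lemma~\ref{lem:L2}, gives
\[
|R_{\lambda_*}(F_s)'|\le C\varepsilon(1+|\log\varepsilon|)\|F_s\|_2^2\le C\varepsilon^2(1+|\log\varepsilon|)\mathcal E(f)\le C\varepsilon B_s .
\]

Altogether $(\log(m_s^2/B_s))'\ge2-C\varepsilon\ge\frac32$. Integrating over $\log s\in[0,\log s_\varepsilon]$, $T(\varepsilon)\ge m_{s_\varepsilon}^2/B_{s_\varepsilon}\ge s_\varepsilon^{3/2}\,m(f)^2/B(f)$. Take the supremum over the admissible $f$ and use $s_\varepsilon\ge\varepsilon/a$.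
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Let $a,b>0$, $a+b=\varepsilon$, $x=a/\varepsilon$, $y=b/\varepsilon$. Let $f=g_1+g_2\in X_{N_{a,b}}$ be even, with $g_1,g_2$ living on the arcs at $0$ and $\pi$, and let $B_i=B(g_i)$. Between the two arcs the kernels of $\mathcal E$ (see (E2)) and of $R_{\lambda_*}$ are bounded, so by Lemma~\ref{lem:window}(a)
\[
|B(g_1,g_2)|\le C\|g_1\|_1\|g_2\|_1\le Cab\sqrt{B_1B_2} .
\]
By definition $|m(g_1)|\le\sqrt{T(a)B_1}$, and, rotating by $\pi$, $|m(g_2)|\le\sqrt{T(b)B_2}$. Put $\tau_a=T(a)/T(\varepsilon)$, $\tau_b=T(b)/T(\varepsilon)$. By Lemma~\ref{lem:dilation}, $\tau_a\le x^{3/2}$ and $\tau_b\le y^{3/2}$. With \eqref{eq:Teps},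
\[
E_{\lambda_*}(f)=B(f)-\tfrac{\kappa+1}\pi m(f)^2\ge(1-\tau_a)B_1+(1-\tau_b)B_2-2\big(\sqrt{\tau_a\tau_b}+Cab\big)\sqrt{B_1B_2} .
\]
This quadratic form in $(\sqrt{B_1},\sqrt{B_2})$ is positive definite. Indeed $\tau_a,\tau_b<1$ and $(1-\tau_a)(1-\tau_b)>(1-x)(1-y)=xy$, while $ab=\varepsilon^2xy$ and $xy\le\frac14$ give
\[
\big(\sqrt{\tau_a\tau_b}+Cab\big)^2\le xy\big((xy)^{1/4}+C\varepsilon^2(xy)^{1/2}\big)^2\le xy\big(\tfrac1{\sqrt2}+C\varepsilon^2\big)^2<xy
\]
for small $\varepsilon$, with a threshold that does not depend on $a,b$. So $E_{\lambda_*}(f)\ge c_{a,b}(B_1+B_2)$ with $c_{a,b}>0$.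

To get a strict inequality for the eigenvalue, let $\lambda\downarrow\lambda_*$. Then $\sup_k|d_k(\lambda)-d_k(\lambda_*)|\to0$, by \eqref{eq:rbounds} for $k\ge2$ and by continuity for $k=0,1$, and $\|f\|_2^2=\|g_1\|_2^2+\|g_2\|_2^2\le C(B_1+B_2)$ by Lemma~\ref{lem:L2}. Hence for some $\lambda\in(\lambda_*,\Lambda)$ we have $E_\lambda\ge0$ on all even $f\in X_{N_{a,b}}$. By Lemma~\ref{lem:form}, $\lambda_2^{ev}(\Gamma_{a,b})\ge\lambda>\lambda_*=\lambda_2^{ev}(\Gamma_{\varepsilon,0})$. Corollary~\ref{cor:U} with $a_0=\varepsilon$ finishes the proof.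
\end{proof}

\section{Short Dirichlet parts: proof of Theorem~\ref{thm:small}}\label{sec:small}

\subsection{Setup and idea}

Let $\beta=\ell/4$ be small and $\mu=(j_{1,1}')^2\approx3.39$. Up to one point if $ab=0$, $\Gamma_{a,b}$ consists of two arcs $D_\pm$ of half-length $\beta$ centered at $\theta=\pm\omega$, where
\[
\omega=\frac\pi2+t,\qquad t=\frac{a-b}4,\qquad|t|\le\frac\pi2-\beta ,
\]
and $t=0$ is $\Gamma_2$. We must show that the second even eigenvalue strictly increases when the two clamps leave their positions $(0,\pm1)$.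

Lower bounds for $\lambda_2^{ev}$ cannot come from trial functions. We use a dual principle: the trial objects are \emph{boundary fluxes} $q$ carried by the Dirichlet arcs. For $\Gamma_2$ the flux $q=\partial_nh$ of its eigenfunction $h$ is exactly neutral in this principle. For $t\ne0$ we move this flux along with the arcs and add a small uniform charge proportional to $\tan t$. The charge raises the square of the resonant first Fourier mode above its value at $t=0$ by an amount of order $t^2$, and this mode enters with the huge weight $1/\delta\ge c\beta^{-2}$, while the charge itself costs only $t^2\log\frac1\beta$.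

Let $\mathcal J=[\mu,\mu+1]$ and note $\mu+1<j_{0,1}^2<(j_{2,1}')^2$. For $\lambda\in\mathcal J$:
\begin{itemize}
\item $d_0=-r_0\le-c$ by \eqref{eq:mittag}.
\item $d_k\ge ck$ for $k\ge2$. Indeed, $r_k$ decreases in $k$, because $j_{k,m}$ increases in $k$; and $d_2=2-r_2\ge c$, because $J_2$ and $J_2'$ are positive on $(0,j_{2,1}')$. So $d_k\ge k-r_2\ge(1-\frac{r_2}2)k$.
\item $d_1(\mu)=0$, and $d_1'=-r_1'<0$ is bounded.
\end{itemize}
The Neumann eigenvalues of $\mathcal B$ on functions even in $y$ are $0$, $\mu$ (eigenfunction $J_1(\sqrt\mu r)\cos\theta$), and then numbers $\ge(j'_{2,1})^2\approx9.33$. So for $\lambda\in(\mu,\mu+1]$ exactly two even Neumann eigenvalues are below $\lambda$, and $\lambda$ is neither a Neumann nor a Dirichlet eigenvalue.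

For $q\in H^{-1/2}(\partial\mathcal B)$ let $\hat q_k=\langle q,e^{-ik\theta}\rangle$ and
\[
G_\lambda(q)=\frac1{2\pi}\sum_k\frac{|\hat q_k|^2}{d_k(\lambda)}\qquad(\mu<\lambda\le\mu+1).
\]

\begin{lemma}[Dual principle]\label{lem:dual}
Let $\lambda\in(\mu,\mu+1]$, let $M$ be symmetric under $y\mapsto-y$, and let $q\in H^{-1/2}(\partial\mathcal B)$ be real and even with $\langle q,f\rangle=0$ for all even $f\in X_M$. If $G_\lambda(q)<0$, then $\lambda_2^{ev}(M)\ge\lambda$. If moreover $\lambda<\mu+1$, then $\lambda_2^{ev}(M)>\lambda$.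
\end{lemma}

\begin{proof}
Since $\lambda$ is not a Neumann eigenvalue, there is a unique $w\in H^1(\mathcal B)$ with $Q_\lambda(w,\phi)=\langle q,\phi|_{\partial\mathcal B}\rangle$ for all $\phi\in H^1(\mathcal B)$, and $w$ is even. It solves the Helmholtz equation in $\mathcal B$ with $\partial_nw=q$ on $\partial\mathcal B$ weakly. If $w_k$ are the Fourier coefficients of its trace, the $k$th mode of $w$ is $w_kJ_{|k|}(zr)/J_{|k|}(z)$, and comparing Fourier modes gives $2\pi d_kw_k=\hat q_k$. So $Q_\lambda(w)=\langle q,w\rangle=\sum_kw_k\overline{\hat q_k}=G_\lambda(q)<0$.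

Let $Z\subset V_M^{ev}$ be negative definite for $Q_\lambda$. By hypothesis $Q_\lambda(w,\phi)=0$ for all $\phi\in Z$. In particular $w\notin Z$, since otherwise $Q_\lambda(w)=0$. So $Z\oplus\mathbb Rw$ is a negative definite space of even functions in $H^1(\mathcal B)$, and its dimension is at most $2$, the number of even Neumann eigenvalues below $\lambda$. Thus $\dim Z\le1$, and $\lambda_2^{ev}(M)\ge\lambda$. The last claim follows because $\lambda'\mapsto G_{\lambda'}(q)$ is continuous on $(\mu,\mu+1]$, so $G_{\lambda'}(q)<0$ for some $\lambda'>\lambda$.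
\end{proof}

\subsection{The eigenvalue and the flux of $\Gamma_2$}

Let $t=0$, $N=N_{\varepsilon/2,\varepsilon/2}$, and let $\nu$ be the lowest eigenvalue of $V_N$ among functions odd in $x$. As for first eigenfunctions in Section~\ref{sec:setting} (replace $h$ by $|h|$ in $\{x>0\}$ and $-|h|$ in $\{x<0\}$), its eigenfunction $h$ can be taken positive in $\{x>0\}$ and is simple in this sector, hence even in $y$. By symmetry of $N$, $h$ is an eigenfunction on all of $V_N$.

\begin{lemma}\label{lem:nu}
For small $\beta$ we have $\mu<\nu\le\mu+C\beta^2<\mu+1$, and $\lambda_2^{ev}(\Gamma_2)=\nu$. Moreover $\delta:=-d_1(\nu)\in(0,C\beta^2]$.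
\end{lemma}

\begin{proof}
Let $v=J_1(\sqrt\mu r)\cos\theta$ and $\chi=\min(1,(\mathrm{dist}/\beta-1)_+)$, where $\mathrm{dist}$ is the distance to $\{(0,\pm1)\}$. The arcs $D_\pm$ lie where $\mathrm{dist}\le\beta$, so $v\chi\in V_N$, and $v\chi$ is odd in $x$. Since $v$ is a Neumann eigenfunction, testing its equation with $v\chi^2$ gives $Q_\mu(v\chi)=\int v^2|\nabla\chi|^2$. Where $\nabla\chi\ne0$ we have $\mathrm{dist}\le2\beta$, $|v|\le C\beta$ (because $v$ vanishes on $x=0$) and $|\nabla\chi|\le1/\beta$. So $Q_\mu(v\chi)\le C\beta^2\cdot\beta^{-2}\cdot\beta^2=C\beta^2$. Since $\|v\chi\|_2^2\ge c$ for small $\beta$, $\nu\le\mu+C\beta^2$. Next, $\nu\ge\mu$, the lowest Neumann eigenvalue on functions odd in $x$, which is simple in this sector with eigenfunction $v$. Equality would make $h$ a multiple of $v$, which does not vanish a.e.\ on $D_\pm$. Hence $\nu>\mu$. The statement on $\delta$ follows because $d_1(\mu)=0$ and $d_1'<0$ is bounded on $\mathcal J$.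

On functions even in $y$, the eigenvalues odd in $x$ are at least $\nu$, and $\nu$ occurs. Those even in $x$ are, from the second on, at least $(j_{2,1}')^2>\nu$ by comparison with the Neumann problem. The first of them is $\lambda_1(\Gamma_2)$, which is less than $\nu$ because $h$ changes sign. So $\lambda_2^{ev}(\Gamma_2)=\nu$.
\end{proof}

Let $q_h\in H^{-1/2}(\partial\mathcal B)$ be the flux of $h$, defined by
\[
\langle q_h,\phi|_{\partial\mathcal B}\rangle=Q_\nu(h,\phi)\qquad(\phi\in H^1(\mathcal B)).
\]
The right side depends only on the trace of $\phi$, because $-\Delta h=\nu h$. The flux annihilates $X_N$, so it is supported in $\overline{D_+}\cup\overline{D_-}$; it is odd in $x$ and even in $y$; and it is nonzero, because $\nu$ is not a Neumann eigenvalue.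

\begin{lemma}\label{lem:measure}
$q_h$ is a finite signed measure, nonpositive on $\partial\mathcal B\cap\{x>0\}$, without mass at $(0,\pm1)$.
\end{lemma}

\begin{proof}
Let $0\le\phi\in C^1$ have compact support in $\overline{\mathcal B}\cap\{x>0\}$. For $\eta>0$ test the eigenvalue equation with the odd-in-$x$ extension of $\phi\min(h/\eta,1)$, which belongs to $V_N$. By oddness it suffices to integrate over $\{x>0\}$:
\[
\int_{x>0}\nabla h\cdot\nabla\phi\,\min(\tfrac h\eta,1)+\frac1\eta\int_{\{x>0,\,h<\eta\}}\phi|\nabla h|^2=\nu\int_{x>0}h\,\phi\min(\tfrac h\eta,1).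
\]
Drop the second term, which is nonnegative, and let $\eta\to0$. Since $h>0$ in $\{x>0\}$, we get $\langle q_h,\phi\rangle\le0$. So $q_h$ is a nonpositive Radon measure on the open set $\partial\mathcal B\cap\{x>0\}$, and by oddness a nonnegative one on $\{x<0\}$. Near the midpoints $(0,\pm1)$ of $D_\pm$, $h$ vanishes on the boundary, so it is smooth up to the boundary and $q_h$ is the smooth function $\partial_nh$. As $q_h$ is supported in $\overline{D_+}\cup\overline{D_-}$, these pieces together form a finite measure.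
\end{proof}

On $\overline{D_+}$ (at $t=0$) write $\theta=\frac\pi2+\xi$; then $x=-\sin\xi$, and $x>0$ means $\xi<0$. So $q_h|_{\overline{D_+}}$ is an odd finite signed measure on $[-\beta,\beta]$ that is nonnegative and not identically zero on $\xi>0$. Let $p_o$ be its positive multiple with
\[
\int\sin\xi\,dp_o=1;\qquad\text{then}\qquad\int|\xi|\,d|p_o|\le\frac\pi2\int\sin|\xi|\,d|p_o|=\frac\pi2 .
\]
Let $p_e=\frac1{2\beta}d\xi$ be the uniform probability measure on $[-\beta,\beta]$, and $s_\beta=\int\cos\xi\,dp_e=\frac{\sin\beta}\beta\ge\frac12$.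

\subsection{Trial fluxes}

Let $p=c_op_o+c_ep_e$, where we only allow $c_o\ne0$ if $|t|\le\frac12$. Let $q$ be $p$ placed at $\theta=\omega+\xi$ on $\overline{D_+}$, plus its mirror image under $\theta\mapsto-\theta$.

\emph{Admissibility.} $q$ is real, even, and in $H^{-1/2}$: the part from $p_e$ has a bounded density, and the part from $p_o$ consists of translates and reflections of $q_h$ times a smooth cutoff. It annihilates even $f\in X_{N_{a,b}}$. For $p_e$ this is clear, since $f=0$ a.e.\ on $D_\pm$. For $p_o$, let $\zeta$ be a smooth cutoff that is $1$ near the position of $\overline{D_+}$ at $t=0$ and $0$ near that of $\overline{D_-}$. Then $\zeta f(\cdot+t)\in X_{N_{\varepsilon/2,\varepsilon/2}}$, so $\langle q_h,\zeta f(\cdot+t)\rangle=0$; this is, up to a factor, the pairing of the upper part of $q$ with $f$. As $f$ is even, the mirror part gives the same value. So Lemma~\ref{lem:dual} applies with $M=N_{a,b}$ and $\lambda=\nu$.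

\emph{The form.} With $P_k=\int\cos k(\omega+\xi)\,dp$ we have $\hat q_k=2P_k$, hence
\begin{equation}\label{eq:G}
\frac\pi4G_\nu(q)=-\frac{P_1^2}\delta+A_t(p),\qquad A_t(p)=\frac{P_0^2}{2d_0}+\sum_{k\ge2}\frac{P_k^2}{d_k},
\end{equation}
with all $d_k$ taken at $\nu$. By parity of $p_o$ and $p_e$,
\begin{equation}\label{eq:P1}
P_1=-\int\sin(t+\xi)\,dp=-(c_o\cos t+c_es_\beta\sin t).
\end{equation}
For $t=0$ and $p=p_o$, $q$ is a multiple of $q_h$, the function $w$ in the proof of Lemma~\ref{lem:dual} is the same multiple of $h$, and $Q_\nu(h)=0$. So $G_\nu(q)=0$, and as $P_1=-1$,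
\begin{equation}\label{eq:A0}
A_0(p_o)=\frac1\delta .
\end{equation}

\subsection{Estimates for $A_t$}

\begin{lemma}\label{lem:A}
Let $L=1+\log\frac1\beta$. For small $\beta$:
\begin{itemize}
\item[(i)] $A_t(p_e)\le CL$ for all $|t|\le\frac\pi2-\beta$;
\item[(ii)] $A_t(p_o)\le\frac1\delta+Ct^2$ for $|t|\le\frac12$;
\item[(iii)] $|A_t(p_o,p_e)|\le C|t|$ for $|t|\le\frac12$, where $A_t(\cdot,\cdot)$ is the polar form.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{(i)} For $p_e$ and $k\ge1$, $|P_k|=|\cos k\omega\,\frac{\sin k\beta}{k\beta}|\le\min(1,\frac1{k\beta})$. Since $d_0<0$ and $d_k\ge ck$ for $k\ge2$, $A_t(p_e)\le C\sum_{k\ge2}\frac1k\min(1,(k\beta)^{-2})\le CL$.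

\emph{A smooth kernel.} In (ii) and (iii) the dependence on $t$ will enter through
\[
K(\zeta)=\frac1{2d_0}+\sum_{k\ge2}\frac{\cos k(\pi+\zeta)}{d_k},
\]
which is even in $\zeta$. By \eqref{eq:rexp}, $\frac1{d_k}=\frac1k\big(1-\frac{r_k}k\big)^{-1}=\sum_{n=1}^5c_nk^{-n}+O(k^{-6})$ uniformly on $\mathcal J$, with bounded $c_n=c_n(\lambda)$. The functions $C_n(\psi)=\sum_{k\ge1}k^{-n}\cos k\psi$ are smooth on $(0,2\pi)$, because $C_1=-\log(2\sin\frac\psi2)$, $C_2$ is a quadratic polynomial, and $C_n''=-C_{n-2}$ for $n\ge3$. A cosine series with coefficients $O(k^{-6})$ is in $C^4$. As $\psi=\pi+\zeta$ stays in $[\frac\pi2,\frac{3\pi}2]$ for $|\zeta|\le\frac\pi2$,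
\[
\|K\|_{C^4([-\pi/2,\pi/2])}\le C,
\]
and the series for $K$ converges uniformly on this interval (for the part $c_1\sum k^{-1}\cos k\psi$ by Dirichlet's test).

Now let $|t|\le\frac12$, so that $|2t+\xi+\xi'|\le1+2\beta\le\frac\pi2$ for $\xi,\xi'\in[-\beta,\beta]$, and recall $2\omega=\pi+2t$. Put $b_k=\int\sin k\xi\,dp_o$ and $s_k=\int\cos k\xi\,dp_e$. By parity, $P_k=-\sin(k\omega)\,b_k$ for $p_o$ (so $P_0=0$), and $P_k=\cos(k\omega)\,s_k$ for $p_e$. Since $p_o$ defines an element of $H^{-1/2}$ with Fourier coefficients of modulus $|b_k|$ up to a constant, $\sum_{k\ge2}b_k^2/d_k<\infty$.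

\emph{(ii)} From $\sin^2k\omega=\frac12(1-\cos2k\omega)$,
\[
A_t(p_o)=\frac12\sum_{k\ge2}\frac{b_k^2}{d_k}+\Phi(t),\qquad\Phi(t)=-\frac12\sum_{k\ge2}\frac{\cos(2k\omega)\,b_k^2}{d_k}=\frac12\iint K(2t+\xi+\xi')\,dp_o(\xi)\,dp_o(\xi').
\]
For the last equality expand $\cos k(\pi+2t+\xi+\xi')=\cos(2k\omega+k\xi+k\xi')$; integrated against two odd measures only the term $-\cos(2k\omega)\sin k\xi\sin k\xi'$ survives, and the constant term vanishes. $\Phi$ is even in $t$, because $K$ is even and $p_o\otimes p_o$ is invariant under $(\xi,\xi')\mapsto(-\xi,-\xi')$. Moreover $\Phi''(t)=2\iint K''(2t+\xi+\xi')\,dp_o\,dp_o$. With $g=K''(2t+\cdot)$, the oddness of $p_o$ in both variables turns this double integral into an integral over $\xi,\xi'>0$ of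
\[
g(\xi+\xi')-g(\xi-\xi')-g(-\xi+\xi')+g(-\xi-\xi')=\int_{-\xi}^{\xi}\int_{-\xi'}^{\xi'}g''(\tau+\tau')\,d\tau'\,d\tau,
\]
of modulus at most $4\xi\xi'\|K''''\|_\infty$. So $|\Phi''|\le C\big(\int|\xi|\,d|p_o|\big)^2\le C$. Since $\Phi'(0)=0$, $A_t(p_o)\le A_0(p_o)+Ct^2$, and \eqref{eq:A0} gives (ii).

\emph{(iii)} Similarly,
\[
A_t(p_o,p_e)=-\frac12\sum_{k\ge2}\frac{\sin(2k\omega)\,b_ks_k}{d_k}=\frac12\iint K(2t+\xi+\xi')\,dp_o(\xi)\,dp_e(\xi'),
\]
because against an odd and an even measure only the term $-\sin(2k\omega)\sin k\xi\cos k\xi'$ of the expansion survives. At $t=0$ this vanishes: $K(\xi+\xi')$ is invariant under $(\xi,\xi')\mapsto(-\xi,-\xi')$, while $p_o\otimes p_e$ changes sign. Its $t$-derivative $\iint K'(2t+\xi+\xi')\,dp_o\,dp_e$ equals, by oddness of $p_o$, the integral over $\xi>0$ of $K'(2t+\xi+\xi')-K'(2t-\xi+\xi')$, and is bounded by $\|K''\|_\infty\int|\xi|\,d|p_o|\le C$.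
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Let $a\ne b$, that is, $t\ne0$.

\emph{Case $0<|t|\le\frac12$.} Take $p=p_o+\gamma p_e$ with $\gamma=\tan t/s_\beta$, so $|\gamma|\le C|t|$. By \eqref{eq:P1}, $-P_1=\cos t+\tan t\sin t=1/\cos t$, so $P_1^2=1+\tan^2t$. By \eqref{eq:G}, Lemma~\ref{lem:A} and $\delta\le C\beta^2$,
\begin{align*}
\frac\pi4G_\nu(q)&=-\frac{1+\tan^2t}\delta+A_t(p_o)+2\gamma A_t(p_o,p_e)+\gamma^2A_t(p_e)\\
&\le-\frac{\tan^2t}\delta+Ct^2+CLt^2\le t^2\Big(-\frac c{\beta^2}+CL\Big).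
\end{align*}
This is negative for small $\beta$, with a threshold that does not depend on $t$. Without the charge $\gamma p_e$ we would have $P_1^2=\cos^2t<1$ and the argument would fail.

\emph{Case $\frac12\le|t|\le\frac\pi2-\beta$.} Take $p=p_e$. Then $P_1^2=s_\beta^2\sin^2t\ge\frac14\sin^2\frac12$, and
\[
\frac\pi4G_\nu(q)\le-\frac{\sin^2(1/2)}{4\delta}+CL\le-\frac c{\beta^2}+CL<0
\]
for small $\beta$.

In both cases Lemma~\ref{lem:dual} with $\lambda=\nu<\mu+1$ gives $\lambda_2^{ev}(\Gamma_{a,b})>\nu=\lambda_2^{ev}(\Gamma_2)$, where the last equality is Lemma~\ref{lem:nu}. Corollary~\ref{cor:U} with $a_0=\varepsilon/2$ gives the theorem.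
\end{proof}

\begin{thebibliography}{1}
\bibitem{Legendre}
Eveline Legendre, \emph{Extrema of low eigenvalues of the Dirichlet-Neumann Laplacian on a disk}, arXiv:0708.3489 (2007).
\end{thebibliography}

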